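# Locally convex topologies and (I)-envelopes of bounded sets

## A closed convex hull in disguise?

Let $X$ be a Banach space. There is an operation on subsets $A$ of the dual $X^*$, the (I)-envelope, which forms convex hulls and then closes them up in a way that lies between the norm closure and the weak$^*$ closure. The first guess is that some locally convex topology $\tau$ on $X^*$, lying somewhere between norm and weak$^*$, makes the envelope of $A$ equal to the $\tau$-closed convex hull of $A$. We test this guess first, on cases that can be done by hand.

**Definition.** For $A\subset X^*$,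
$$\operatorname{(I)-env}(A)= \bigcap\left\{\overline{\operatorname{co}\bigcup_{n=1}^\infty \overline{\operatorname{co} A_n}^{w^*}}^{\|\cdot\|};\ A=\bigcup_{n=1}^\infty A_n\right\},$$
where the intersection runs over all countable covers $A=\bigcup_nA_n$.

In words: cut $A$ into countably many pieces, close the convex hull of each piece in the weak$^*$ topology, and glue the results together using only convex combinations and norm limits. The envelope consists of the points that survive every way of cutting.

Two facts are immediate. The cover $A_n=A$ gives $\operatorname{(I)-env}(A)\subset\overline{\operatorname{co}A}^{w^*}$, because the latter set is convex and norm closed. For any cover, the glued set contains $\operatorname{co}A$. Hence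
$$\overline{\operatorname{co} A}^{\|\cdot\|}\subset \operatorname{(I)-env}(A)\subset \overline{\operatorname{co} A}^{w^*}. \tag{1}$$
Also $\operatorname{(I)-env}(rA)=r\operatorname{(I)-env}(A)$ for $r>0$, since covers can be scaled, and $\operatorname{(I)-env}(\emptyset)=\emptyset$.

*Countable sets.* If $A=\{a_1,a_2,\dots\}$, cut it into singletons. The glued set is then $\overline{\operatorname{co}A}^{\|\cdot\|}$, so by (1) the envelope is the norm-closed convex hull. For instance, in $\ell^1=(c_0)^*$ let $A=\{e_n: n\ge 1\}$. Every element of the envelope has coordinate sum $1$, so $0$ is not in the envelope, although $e_n\to0$ weak$^*$.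

*Reflexive spaces.* If $X$ is reflexive, the norm-closed and weak$^*$-closed convex hulls coincide by Mazur's theorem. By (1) either topology serves as $\tau$.

*Separable duals.* The trick for countable sets extends to separable ones.

**Lemma 1.** If $A\subset X^*$ is norm separable, then $\operatorname{(I)-env}(A)=\overline{\operatorname{co}A}^{\|\cdot\|}$.

**Proof.** We may assume $A\ne\emptyset$, and by (1) only "$\subset$" needs proof. Let $\varepsilon>0$, let $(a_n)$ be a norm dense sequence in $A$, and put $A_n=A\cap(a_n+\varepsilon B_{X^*})$. These sets cover $A$. The ball $a_n+\varepsilon B_{X^*}$ is convex and weak$^*$ closed, so $\overline{\operatorname{co}A_n}^{w^*}\subset a_n+\varepsilon B_{X^*}$. The set $\operatorname{co}A+\varepsilon B_{X^*}$ is convex and contains all these balls. Therefore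
$$\operatorname{(I)-env}(A)\subset\overline{\operatorname{co}A+\varepsilon B_{X^*}}^{\|\cdot\|}\subset\operatorname{co}A+2\varepsilon B_{X^*}.$$
Since $\varepsilon>0$ is arbitrary, every point of the envelope has distance $0$ from $\operatorname{co}A$. $\square$

So if $X^*$ is separable, as for $X=c_0$, the norm topology works for every $A$. The guess has passed each test so far. The next case is $X=\ell^1$ with $X^*=\ell^\infty$. Lemma 1 still computes one envelope there:
$$\operatorname{(I)-env}(B_{c_0})=B_{c_0},\qquad\text{while}\qquad \overline{B_{c_0}}^{w^*}=B_{\ell^\infty}. \tag{2}$$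
The second equality holds because each $b\in B_{\ell^\infty}$ is the coordinatewise limit of its truncations, and on bounded sets of $\ell^\infty$ the weak$^*$ topology is the topology of coordinatewise convergence. So on $\ell^\infty$ the weak$^*$ topology is too weak to be $\tau$. We shall see that the norm topology is too strong, and that nothing else works either.

## Statement of the theorems

The question comes from Ondřej F.K. Kalenda and Matias Raja, "Topologies related to (I)-envelopes", arXiv:2303.07691 (2023): is there, for a given $X$, a locally convex $\tau$ on $X^*$ with $\operatorname{(I)-env}(A)=\overline{\operatorname{co}A}^{\tau}$ for each *bounded* $A$?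

Two facts are known. Let $B_1(X)$ be the space of those $F\in X^{**}$ that are of the first Baire class on $(B_{X^*},w^*)$, that is, pointwise limits there of sequences of weak$^*$ continuous functions. For example, for $X=c_0$ the functional $F(a)=\sum_k a_k$ on $\ell^1$ belongs to $B_1(X)$, being the limit of the partial sums. The known facts are these.

(a) If $X$ contains no isomorphic copy of $\ell^1$, then $\operatorname{(I)-env}(A)=\overline{\operatorname{co}A}^{\sigma(X^*,B_1(X))}$ for all $A\subset X^*$.

(b) If $X$ contains a complemented copy of $\ell^1$, or $X=C(K)$ with $K$ uncountable metrizable compact, then no locally convex $\tau$ works for all $A$. The counterexamples are closed linear subspaces of $X^*$, which are unbounded sets.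

So the question is whether restricting to bounded sets removes the obstruction. It does not.

**Conventions.** $B_X$ is the closed unit ball, and $B_Z=Z\cap B_{X^*}$ for a linear subspace $Z\subset X^*$. A locally convex topology is a vector space topology with a $0$-base of convex sets; it need not be Hausdorff. Scalars are real, and a complex $X$ is regarded as a real space, so that "linear subspace" means real-linear subspace; the last section treats this case.

**Theorem A.** There is no locally convex topology $\tau$ on $\ell^\infty=(\ell^1)^*$ with $\operatorname{(I)-env}(A)=\overline{\operatorname{co}A}^{\tau}$ for every bounded $A\subset\ell^\infty$.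

**Theorem B.** For a Banach space $X$ the following are equivalent:

1. $X$ contains no isomorphic copy of $\ell^1$.
2. There is a locally convex $\tau$ on $X^*$ with $\operatorname{(I)-env}(A)=\overline{\operatorname{co}A}^{\tau}$ for all $A\subset X^*$.
3. There is a locally convex $\tau$ on $X^*$ with $\operatorname{(I)-env}(A)=\overline{\operatorname{co}A}^{\tau}$ for all bounded $A\subset X^*$.
4. There is a locally convex $\tau$ on $X^*$ with $\operatorname{(I)-env}(B_Z)=\overline{B_Z}^{\tau}$ for every linear subspace $Z\subset X^*$.

We need Hahn–Banach separation without the Hausdorff axiom, so here it is with its proof.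

**Fact (HB).** Let $(E,\tau)$ be locally convex, $D\subset E$ nonempty, convex and $\tau$-closed, and $e\in E\setminus D$. Then there is a $\tau$-continuous linear $F:E\to\mathbb R$ with $F(e)>\sup_DF$.

**Proof.** Choose a convex neighborhood $W$ of $0$ with $(e+W)\cap D=\emptyset$; replacing $W$ by $W\cap(-W)$, assume $W=-W$. Fix $d_0\in D$. The set $G=D-d_0+W$ is convex and contains $W$, hence is absorbing, and $e-d_0\notin G$. Its gauge $p$ is sublinear, $p\le1$ on $G$, and $p(e-d_0)\ge1$. The algebraic Hahn–Banach theorem gives a linear $F\le p$ with $F(e-d_0)=p(e-d_0)\ge1$. Since $F\le1$ on $W=-W$, $F$ is $\tau$-continuous. As $F\neq0$ and $W$ is absorbing, $\sup_WF>0$. Finally $\sup_{D-d_0}F+\sup_WF=\sup_GF\le1$, so $\sup_{D-d_0}F<1\le F(e-d_0)$. $\square$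

## Sequences that detect points outside the envelope

The definition quantifies over covers, which are awkward to handle. The next lemma trades a cover for a bounded sequence in $X$.

**Lemma 2.** Let $A\subset X^*$ be nonempty and $\xi\in X^*$. Then $\xi\notin\operatorname{(I)-env}(A)$ if and only if there are $(x_n)\subset B_X$ and $c>0$ with
$$\limsup_n\,(a-\xi)(x_n)\le -c\qquad\text{for all }a\in A. \tag{3}$$

**Proof of "only if".** There are a cover $A=\bigcup_nA_n$ and $c>0$ with
$$\operatorname{dist}\Big(\xi,\operatorname{co}\bigcup_n\overline{\operatorname{co}A_n}^{w^*}\Big)\ge2c.$$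
Replace the cover by the countable family of all sets $A_n\cap kB_{X^*}$, $n,k\in\mathbb N$. This still covers $A$, and the new glued set lies inside the old one, so the inequality persists. Discard empty pieces and enumerate the rest as a sequence, with repetition if necessary. So all $A_n$ are bounded and nonempty.

Let $C_n=\operatorname{co}\bigcup_{k\le n}\overline{\operatorname{co}A_k}^{w^*}$. It is the convex hull of finitely many weak$^*$ compact convex sets, that is, the image of the product of these sets with a simplex under the continuous map $(\eta_1,\dots,\eta_n,t)\mapsto\sum t_k\eta_k$. So $C_n$ is convex and weak$^*$ compact, and so is $C_n+cB_{X^*}$. The latter does not contain $\xi$, since $\operatorname{dist}(\xi,C_n)\ge2c$. Separating in the weak$^*$ topology, we get $y_n\in X$ with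
$$\xi(y_n)>\sup_{C_n+cB_{X^*}}y_n=\sup_{\eta\in C_n}\eta(y_n)+c\|y_n\|.$$
Then $y_n\ne0$; put $x_n=y_n/\|y_n\|$. If $a\in A_m$ and $n\ge m$, then $a\in C_n$, so $(a-\xi)(x_n)<-c$. This gives (3).

**Proof of "if".** Let
$$H_m=\{\eta\in X^*:(\eta-\xi)(x_n)\le-c/2\ \text{ for all }n\ge m\},\qquad A_m=A\cap H_m.$$
By (3), $A=\bigcup_mA_m$. Each $H_m$ is convex and weak$^*$ closed, and $H_1\subset H_2\subset\cdots$, so $\bigcup_mH_m$ is convex. Hence $\operatorname{co}\bigcup_m\overline{\operatorname{co}A_m}^{w^*}\subset\bigcup_mH_m$. Every $\eta\in H_m$ satisfies $\|\xi-\eta\|\ge(\xi-\eta)(x_m)\ge c/2$. So $\xi$ has distance at least $c/2$ from the glued set of this cover, and $\xi\notin\operatorname{(I)-env}(A)$. $\square$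

*Example.* In $\ell^\infty$ take $A=B_{c_0}$ and $\xi=\mathbf 1=(1,1,\dots)$. The unit vectors $x_n=e_n\in\ell^1$ satisfy $(a-\mathbf 1)(e_n)=a_n-1\to-1$ for all $a\in c_0$, so (3) holds with $c=1$.

## Weak$^*$ limits of sequences, and the spaces without $\ell^1$

Lemma 2 suggests a topology. If the sequence in (3) converged weak$^*$ in $X^{**}$ to some $F$, then (3) would say $F(a)\le F(\xi)-c$ on $A$, which is separation by the single functional $F$. So let $X_s\subset X^{**}$ be the linear space of all weak$^*$ limits in $X^{**}$ of sequences from $X$, and try $\tau=\sigma(X^*,X_s)$. (For $X=c_0$ the functional $F(a)=\sum_ka_k$ on $\ell^1$ belongs to $X_s$: take $x_n=e_1+\dots+e_n$.) The dual of $(X^*,\tau)$ is exactly $X_s$.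

**Proof of Theorem B, 1⇒2.** Let $X$ contain no copy of $\ell^1$ and let $\tau=\sigma(X^*,X_s)$. Let $A\subset X^*$ be nonempty; for $A=\emptyset$ both sides are empty.

**Step 1: the envelope lies in the $\tau$-closed hull.** Let $\xi\notin\overline{\operatorname{co}A}^\tau$. By (HB) there are $F\in X_s$ and $c>0$ with $F(a)\le F(\xi)-c$ for all $a\in A$. Let $x_n\in X$ converge weak$^*$ to $F$. By the uniform boundedness principle $(x_n)$ is bounded. After multiplying $F$, $c$ and all $x_n$ by one positive factor we may assume $x_n\in B_X$. Then $\lim_n(a-\xi)(x_n)=F(a)-F(\xi)\le-c$, and Lemma 2 gives $\xi\notin\operatorname{(I)-env}(A)$. This step does not use condition 1.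

**Step 2: the $\tau$-closed hull lies in the envelope.** Let $\xi\notin\operatorname{(I)-env}(A)$ and take $(x_n)$, $c$ from Lemma 2. By Rosenthal's $\ell^1$-theorem, since $X$ contains no copy of $\ell^1$, some subsequence of the bounded sequence $(x_n)$ is weakly Cauchy. It converges weak$^*$ to some $F\in X_s$. Condition (3) passes to subsequences, so $F(a)\le F(\xi)-c$ for all $a\in A$. The set $\{\eta:F(\eta)\le F(\xi)-c\}$ is convex, $\tau$-closed, contains $A$ and misses $\xi$. So $\xi\notin\overline{\operatorname{co}A}^\tau$. $\square$

Thus 1⇒2 is proved directly; it also follows from the known result (a). The implications 2⇒3⇒4 are trivial, because each $B_Z$ is bounded and convex. Everything now rests on 4⇒1.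

**Where this breaks for $\ell^1$.** The exact point is the extraction of a weakly Cauchy subsequence in Step 2. In the example after Lemma 2 the detecting sequence is $(e_n)$. It has no weakly Cauchy subsequence: given $n_1<n_2<\cdots$, choose $b\in\ell^\infty$ with $b_{n_k}=(-1)^k$. By Schur's theorem weakly Cauchy sequences in $\ell^1$ converge in norm, so $X_s=\ell^1$ and $\sigma(X^*,X_s)$ is the weak$^*$ topology. By (2) this is the wrong topology for $B_{c_0}$.

So a topology on $\ell^\infty$ that works must have continuous functionals beyond those in $\ell^1$, enough to separate $\mathbf 1$ from multiples of $B_{c_0}$. The way to refute its existence is to show that each $\tau$-continuous functional must nevertheless be close to $\ell^1$, in the sense that it is almost a pointwise limit of a sequence from $X$. The source of this second restriction is the functional's own kernel.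

## Unit balls of kernels

If $F$ is $\tau$-continuous, its kernel $Z$ is $\tau$-closed, so the envelopes of the sets $RB_Z$ cannot leave $Z$. Lemma 2 turns this into a sequence in $X$ that nearly reproduces $F$. First comes the computation, without any $\tau$.

**Lemma 3.** Let $F:X^*\to\mathbb R$ be linear, $Z=\ker F$, $F(\xi)=1$ and $R>0$. If $\xi\notin\operatorname{(I)-env}(RB_Z)$, then there is a bounded sequence $(x_n)$ in $X$ with
$$\limsup_n|F(b)-b(x_n)|\le\frac{\|b-F(b)\xi\|}{R}\qquad\text{for all }b\in X^*. \tag{4}$$

**Proof.** Lemma 2 gives $(y_n)\subset B_X$ and $c>0$ with $\limsup_n(a-\xi)(y_n)\le-c$ for all $a\in RB_Z$. Pass to a subsequence along which the bounded sequence $\xi(y_n)$ converges, say to $\lambda$. Then $\limsup_na(y_n)\le\lambda-c$ for $a\in RB_Z$. The same holds for $-a$, so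
$$\limsup_n|a(y_n)|\le\lambda-c\qquad(a\in RB_Z).$$
With $a=0$ this gives $\lambda\ge c>0$. Put $x_n=y_n/\lambda$, a bounded sequence. Then $\xi(x_n)\to1$, and $\limsup_n|a(x_n)|\le(\lambda-c)/\lambda<1$ for $a\in RB_Z$. By homogeneity $\limsup_n|a(x_n)|\le\|a\|/R$ for all $a\in Z$.

For $b\in X^*$ put $a=b-F(b)\xi\in Z$. Then
$$b(x_n)-F(b)=F(b)\big(\xi(x_n)-1\big)+a(x_n),$$
and the first term tends to $0$. This gives (4). $\square$

**Lemma 4.** Let $\tau$ be as in condition 4 of Theorem B and let $F$ be a $\tau$-continuous linear functional on $X^*$. Then $F\in X^{**}$, and for every $\varepsilon>0$ there is a bounded sequence $(x_n)$ in $X$ with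
$$\limsup_n|F(b)-b(x_n)|\le\varepsilon\|b\|\qquad\text{for all }b\in X^*. \tag{5}$$

**Proof.** If $F=0$, take $x_n=0$. Let $F\neq0$ and $Z=\ker F$, which is $\tau$-closed.

**Step 1: $F$ is norm continuous.** By (1) and condition 4,
$$\overline{B_Z}^{\|\cdot\|}\subset\operatorname{(I)-env}(B_Z)=\overline{B_Z}^{\tau}\subset Z.$$
If $z_k\in Z$ and $z_k\to z$ in norm, then $(z_k)$ is bounded, so $rz_k\in B_Z$ for all $k$ with some $r>0$. Thus $rz\in\overline{B_Z}^{\|\cdot\|}\subset Z$ and $z\in Z$. A linear functional with norm-closed kernel is bounded.

**Step 2: approximation.** Fix $\xi$ with $F(\xi)=1$, and let $R>0$. By scaling and condition 4, $\operatorname{(I)-env}(RB_Z)=R\,\overline{B_Z}^\tau\subset\ker F$, so $\xi\notin\operatorname{(I)-env}(RB_Z)$. Lemma 3 applies. In (4) we have $\|b-F(b)\xi\|\le(1+\|F\|\|\xi\|)\|b\|$, where $\xi$ and $F$ do not depend on $R$. Choose $R\ge(1+\|F\|\|\xi\|)/\varepsilon$. $\square$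

Note that each $\varepsilon$ comes with its own sequence; we do not claim that $F$ is itself a limit of a sequence from $X$. The following Baire category argument tolerates this.

## Small oscillation on weak$^*$ compact sets

A pointwise limit of continuous functions on a compact space has relatively open sets on which it oscillates little. The same holds for almost limits.

**Lemma 5.** Let $L\subset X^*$ be nonempty and weak$^*$ compact, $F:L\to\mathbb R$ a function, $\eta>0$, and $(x_n)$ a sequence in $X$ with $\limsup_n|F(a)-a(x_n)|<\eta$ for all $a\in L$. Then there is a nonempty relatively weak$^*$ open $U\subset L$ with $\operatorname{diam}F(U)\le8\eta$.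

**Proof.** Let
$$L_m=\{a\in L:|a(x_n)-a(x_k)|\le2\eta\ \text{ for all }n,k\ge m\}.$$
Each $L_m$ is weak$^*$ closed. If $a\in L$, then $|F(a)-a(x_n)|<\eta$ for all large $n$, so $a\in L_m$ for large $m$. Thus the $L_m$ cover the compact Hausdorff space $L$, and by Baire's theorem some $L_m$ contains a nonempty relatively open $V\subset L$. Fix $a_0\in V$ and put
$$U=\{a\in V:|a(x_m)-a_0(x_m)|<\eta\},$$
which is relatively open and contains $a_0$. For $a\in U$ and $n\ge m$ large,
$$|F(a)-a(x_m)|\le|F(a)-a(x_n)|+|a(x_n)-a(x_m)|\le\eta+2\eta=3\eta.$$
For $a,b\in U$ we have $|a(x_m)-b(x_m)|\le2\eta$, hence $|F(a)-F(b)|\le3\eta+2\eta+3\eta=8\eta$. $\square$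

**Corollary 6.** Let $\tau$ be as in condition 4, $F$ a $\tau$-continuous linear functional, $L\subset X^*$ nonempty and weak$^*$ compact, and $\delta>0$. Then there is a nonempty relatively weak$^*$ open $U\subset L$ with $\operatorname{diam}F(U)\le\delta$.

**Proof.** $L$ is bounded by the uniform boundedness principle, say $L\subset MB_{X^*}$. Choose $\varepsilon>0$ with $\varepsilon M<\delta/8$, take $(x_n)$ from (5), and apply Lemma 5 with $\eta=\delta/8$. $\square$

**The norm topology on $\ell^\infty$ is too strong.** Before using Corollary 6, let us see the restriction at work. Let $\Delta=\{-1,1\}^{\mathbb N}\subset\ell^\infty$. It is weak$^*$ compact, and its weak$^*$ topology is the product topology. Let $\varphi\in(\ell^\infty)^*$ be a norm-one extension of the functional $\lim$ on the space $c$ of convergent sequences, and $Z=\ker\varphi$. The set $9B_Z$ is norm closed and convex and does not contain $\mathbf 1$. We claim that nevertheless $\mathbf 1\in\operatorname{(I)-env}(9B_Z)$. Otherwise Lemma 3 with $\xi=\mathbf 1$, $R=9$ gives $(x_n)$ with $\limsup_n|\varphi(b)-b(x_n)|\le\|b-\varphi(b)\mathbf 1\|/9\le2/9$ for $b\in\Delta$.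 Lemma 5 with $\eta=6/25>2/9$ then gives a nonempty open $U\subset\Delta$ with $\operatorname{diam}\varphi(U)\le48/25<2$. But $U$ contains points that are eventually $1$ and points that are eventually $-1$, where $\varphi$ equals $1$ and $-1$. This is a contradiction.

So $\varphi$ cannot be $\tau$-continuous, and it is one of the functionals that separate $\mathbf 1$ from $c_0$. The proof of Theorem A shows that any functional doing this job, even approximately, fails in the same way.

## Sign sequences in $\ell^\infty$

Suppose $\tau$ works for bounded sets in $\ell^\infty$. If it also worked for unbounded sets, we could separate $\mathbf 1$ from $c_0$ and obtain $F$ vanishing on $c_0$. Only bounded sets are allowed. With $B_{c_0}$ and the normalization $F(\mathbf 1)=1$ we get $|F(z)|\le\|z\|$ on $c_0$. This is useless: for $s\in\Delta$ eventually $1$ we only know $\|s-\mathbf 1\|\le2$, hence $F(s)\ge-1$. Replacing $B_{c_0}$ by a larger multiple repairs this, and the multiple $4$ is enough.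

**Proof of Theorem A.** Suppose $\tau$ exists. Since the sets $B_Z$ are bounded and convex, $\tau$ satisfies condition 4 for $X=\ell^1$.

**Step 1: a functional that is small on $c_0$.** The set $4B_{c_0}$ is norm separable, convex and norm closed. By Lemma 1,
$$\overline{4B_{c_0}}^\tau=\operatorname{(I)-env}(4B_{c_0})=4B_{c_0},$$
and $\mathbf 1$ is not in this set. By (HB) there is a $\tau$-continuous linear $F$ with $F(\mathbf 1)>\sup_{4B_{c_0}}F\ge0$. Normalize so that $F(\mathbf 1)=1$. By symmetry of the ball, $|F|\le1$ on $4B_{c_0}$, that is, $|F(z)|\le\|z\|/4$ for $z\in c_0$.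

**Step 2: $F$ oscillates everywhere on $\Delta$.** If $s\in\Delta$ is eventually $1$, then $s-\mathbf 1\in c_0$ has norm at most $2$, so $F(s)\ge1-\frac12=\frac12$. If $s\in\Delta$ is eventually $-1$, then $s+\mathbf 1\in c_0$ has norm at most $2$, so $F(s)\le-1+\frac12=-\frac12$. Points of both kinds are dense in $\Delta$. So $\operatorname{diam}F(U)\ge1$ for every nonempty relatively open $U\subset\Delta$.

**Step 3: contradiction.** Corollary 6 with $L=\Delta$ and $\delta=\frac12$ gives a nonempty relatively open $U$ with $\operatorname{diam}F(U)\le\frac12$. $\blacksquare$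

## Lifting the sign sequences when $X$ contains $\ell^1$

Now let $T:\ell^1\to X$ be an isomorphic embedding and $q=T^*:X^*\to\ell^\infty$. We want to run the same proof in $X^*$, replacing $\Delta$ by a weak$^*$ compact set lying over $\Delta$, and $c_0$ by a norm-separable subspace of $X^*$ so that Lemma 1 applies.

The first attempt takes for $L$ all of $K=CB_{X^*}\cap q^{-1}(\Delta)$, and lifts countably many eventually constant sign sequences to $K$. The trouble is that we must find a lift of each kind in *every* nonempty relatively open subset of $L$, while separability allows only countably many lifts. Knowing that the sign sequences are dense in $\Delta$ does not give this. For example, let $X=\ell^1\oplus_1\mathbb R$, $X^*=\ell^\infty\oplus_\infty\mathbb R$, $T$ the inclusion and $C=1$. Then $K=\Delta\times[-1,1]$. The relatively open set $\Delta\times(0,1]$ contains no full fiber of $q$, and if all lifts are chosen as $(s,0)$, none lies in it. The cure is to shrink $K$ to a minimal compact set that still covers $\Delta$. In a minimal set every nonempty open subset contains everything over some nonempty open subset of $\Delta$, and $\Delta$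 has a countable base.

**Proof of Theorem B, 4⇒1.** Let $\tau$ be as in condition 4 and suppose $T:\ell^1\to X$ is an isomorphic embedding.

**Step 1: a minimal compact set over $\Delta$.** The map $q=T^*$ is weak$^*$-to-weak$^*$ continuous. Put $C=\|T^{-1}\|$, where $T^{-1}:T(\ell^1)\to\ell^1$. If $g\in B_{\ell^\infty}$, the functional $g\circ T^{-1}$ on $T(\ell^1)$ has norm at most $C$, and a Hahn–Banach extension $\eta\in CB_{X^*}$ satisfies $q(\eta)=\eta\circ T=g$. So $q(CB_{X^*})\supset B_{\ell^\infty}$. The set $K=CB_{X^*}\cap q^{-1}(\Delta)$ is therefore weak$^*$ compact with $q(K)=\Delta$.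

Order the weak$^*$ compact sets $L'\subset K$ with $q(L')=\Delta$ by inclusion. Given a nonempty chain of such sets and $s\in\Delta$, the sets $L'\cap q^{-1}(s)$ form a chain of nonempty compact sets, so their intersection is nonempty. Hence the intersection of the chain is compact and still maps onto $\Delta$. By Zorn's lemma there is a minimal such set $L$.

**Step 2: nonempty open subsets of $L$ contain preimages of open sets.** Let $(V_j)$ be the countable base of $\Delta$ consisting of the nonempty sets obtained by fixing finitely many coordinates. We claim: every nonempty relatively open $U\subset L$ contains $L\cap q^{-1}(V_j)$ for some $j$. Indeed $L\setminus U$ is compact and strictly smaller than $L$, so $q(L\setminus U)\ne\Delta$ by minimality. This image is compact, so $\Delta\setminus q(L\setminus U)$ is open and nonempty and contains some $V_j$. A point of $L$ mapped into $V_j$ cannot lie in $L\setminus U$.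

**Step 3: countably many lifts and a separable space.** Let $\varphi\in(\ell^\infty)^*$ be a norm-one extension of $\lim$ from $c$, and put $\Phi=\varphi\circ q\in X^{**}$. For each $j$ choose $s_j^+,s_j^-\in V_j$ eventually equal to $1$ and $-1$ respectively, and $d_j^\pm\in L$ with $q(d_j^\pm)=s_j^\pm$. Then
$$\Phi(d_j^\pm)=\pm1,\qquad\|d_j^\pm\|\le C.$$
Let $S$ be the norm-closed linear span of all $d_j^\pm$, a separable space. Put $Z=S\cap\ker\Phi$ and $e=d_1^+$. The space $Z$ plays the role of $c_0$, and $e$ that of $\mathbf 1$.

**Step 4: a $\tau$-continuous functional that is small on $Z$.** Let $R=4C$. The set $RB_Z$ is convex, norm closed and norm separable. By Lemma 1, and by condition 4 scaled by $R$,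
$$\overline{RB_Z}^\tau=\operatorname{(I)-env}(RB_Z)=RB_Z.$$
This set does not contain $e$, because $\Phi(e)=1$. By (HB) there is a $\tau$-continuous linear $F$ with $F(e)>\sup_{RB_Z}F\ge0$. Normalize so that $F(e)=1$. Then $|F(z)|\le\|z\|/R$ for $z\in Z$.

**Step 5: $F$ oscillates everywhere on $L$.** The vectors $d_j^+-e$ and $d_j^-+e$ lie in $S$, and $\Phi$ vanishes on them, so they lie in $Z$. Their norms are at most $2C$. Hence $|F(d_j^\pm)\mp1|\le2C/R=\frac12$, that is,
$$F(d_j^+)\ge\tfrac12,\qquad F(d_j^-)\le-\tfrac12\qquad\text{for all }j.$$
By Step 2 every nonempty relatively open $U\subset L$ contains $L\cap q^{-1}(V_j)$ for some $j$, and this set contains both $d_j^+$ and $d_j^-$. So $\operatorname{diam}F(U)\ge1$. This contradicts Corollary 6 with $\delta=\frac12$. $\blacksquare$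

With 1⇒2 and the trivial implications 2⇒3⇒4, this completes the proof of Theorem B for real scalars.

## Complex scalars

Let $X$ be complex and $X_{\mathbb R}$ the underlying real space. The map $\xi\mapsto\operatorname{Re}\xi$ identifies $X^*$ with $(X_{\mathbb R})^*$ isometrically and weak$^*$-homeomorphically, since $\operatorname{Im}\xi(x)=-\operatorname{Re}\xi(ix)$. The definition of the envelope uses only the real structure, and a complex locally convex topology is also a real one. Three points remain.

*Condition 1 is the same for $X$ and $X_{\mathbb R}$.* By the Rosenthal–Dor theorem, both "$X$ contains no complex $\ell^1$" and "$X_{\mathbb R}$ contains no real $\ell^1$" are equivalent to "every bounded sequence in $X$ has a weakly Cauchy subsequence". Being weakly Cauchy means the same in $X$ and in $X_{\mathbb R}$.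

*Nonexistence.* The proof of 4⇒1 applied to $X_{\mathbb R}$ excludes even real locally convex topologies.

*Existence.* In 1⇒2 the topology $\sigma(X^*,X_s)$ was built from the real space $X_s$ of functionals $F(\xi)=\lim_n\operatorname{Re}\xi(x_n)$. Then $F(i\xi)=\lim_n\operatorname{Re}\xi(ix_n)$, so $X_s$ is invariant under $F\mapsto F(i\,\cdot)$. Hence multiplication by $i$ is $\sigma(X^*,X_s)$-continuous. Since $(\alpha+i\beta)\xi=\alpha\xi+\beta(i\xi)$, multiplication by complex scalars is jointly continuous, and $\sigma(X^*,X_s)$ is a complex locally convex topology.
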